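\title{Perfectness of the $\Psi$-complex of an $L$-analytic $(\varphi_L,\Gamma_L)$-module}

\begin{abstract}
Let $L/\mathbb{Q}_p$ be finite and let $K\subseteq\mathbb{C}_p$ be a complete extension of $L$ containing a Lubin--Tate period. For every $L$-analytic $(\varphi_L,\Gamma_L)$-module $M$ over the Robba ring $\mathcal{R}_K$ and every $c\in K^\times$ we prove that $M\xrightarrow{c\Psi-1}M$ is a perfect complex of modules over the algebra $D(\Gamma_L,K)$ of $L$-analytic distributions. This proves a conjecture of Steingart, who established the trianguline case. The cokernel of $c\Psi-1$ is finite dimensional, and its kernel is an extension of a finitely generated projective module by the finite dimensional space $M^{\varphi=c}$. The proof realizes kernel and cokernel as global sections of coherent sheaves on an open disc of characters of $\Gamma_L$.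
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $L/\mathbb{Q}_p$ be a finite extension with ring of integers $o_L$, a fixed uniformizer $\pi_L$ and $q=\#(o_L/\pi_Lo_L)$; absolute values are normalized by $|p|=p^{-1}$. Let $\mathrm{LT}$ be the Lubin--Tate formal group over $o_L$ attached to $\pi_L$, with coordinate $Z$ and endomorphisms $[a](Z)\in o_L[[Z]]$ for $a\in o_L$. Let $L_\infty$ be the field generated over $L$ by its torsion points, $\Gamma_L=\mathrm{Gal}(L_\infty/L)$, and $\chi_{\mathrm{LT}}:\Gamma_L\xrightarrow{\sim}o_L^\times$ the Lubin--Tate character, through which $\Gamma_L$ is an $L$-analytic group. Let $K\subseteq\mathbb{C}_p$ be a complete extension of $L$ that contains the period $\Omega$ of the dual Lubin--Tate group used in the Fourier theory of Schneider and Teitelbaum \cite{ST}; what we need about $\Omega$ is stated in Theorem~\ref{thm:fourier}. In general $K\ne L$.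

For $F\in\{L,K\}$ and $0<r\le s<1$ let $\mathcal{R}_F^{[r,s]}$ be the Banach algebra of rigid analytic functions on the annulus $r\le|Z|\le s$, that is, of Laurent series $\sum_{k\in\mathbb{Z}}a_kZ^k$ over $F$ with $|a_k|\max(r^k,s^k)\to0$ as $|k|\to\infty$. Put $\mathcal{R}_F^{[r,1)}=\varprojlim_s\mathcal{R}_F^{[r,s]}$, a Fr\'echet space. The \emph{Robba ring} is $\mathcal{R}_F=\bigcup_r\mathcal{R}_F^{[r,1)}$ with the inductive limit topology. It carries the commuting $F$-linear ring endomorphisms
\[
\varphi_L(f)(Z)=f([\pi_L](Z)),\qquad \gamma(f)(Z)=f([\chi_{\mathrm{LT}}(\gamma)](Z))\quad(\gamma\in\Gamma_L),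
\]
and it is free of rank $q$ over $\varphi_L(\mathcal{R}_F)$. The normalized trace
\[
\Psi=\varphi_L^{-1}\circ q^{-1}\mathrm{Tr}_{\mathcal{R}_F/\varphi_L(\mathcal{R}_F)}
\]
satisfies $\Psi\circ\varphi_L=\mathrm{id}$ and $\Psi(\varphi_L(g)f)=g\Psi(f)$.

A \emph{$(\varphi_L,\Gamma_L)$-module} over $\mathcal{R}_F$ is a finite free $\mathcal{R}_F$-module $M$, topologized through any basis, with a continuous $\varphi_L$-semilinear endomorphism $\varphi_M$ whose linearization $\mathcal{R}_F\otimes_{\varphi_L,\mathcal{R}_F}M\to M$ is bijective, and with a semilinear action of $\Gamma_L$ commuting with $\varphi_M$ such that $\Gamma_L\times M\to M$ is continuous. Every element of $M$ is a finite sum $\sum f_i\varphi_M(v_i)$, and $\Psi(\sum f_i\varphi_M(v_i))=\sum\Psi(f_i)v_i$ defines an operator on $M$ with $\Psi\circ\varphi_M=\mathrm{id}$.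

The module $M$ is \emph{$L$-analytic} if there are $r<1$ and a $\Gamma_L$-stable finite free $\mathcal{R}_F^{[r,1)}$-submodule $M^{[r,1)}\subseteq M$ with $\mathcal{R}_F\otimes M^{[r,1)}=M$ such that, for all $r\le s<1$, the orbit maps $\Gamma_L\to M^{[r,s]}=\mathcal{R}_F^{[r,s]}\otimes M^{[r,1)}$ are locally $L$-analytic. If $F=K$, the action of $\Gamma_L$ then extends to a separately continuous action, commuting with $\Psi$, of the algebra $D(\Gamma_L,K)$ of $L$-analytic distributions, the continuous dual of the space of locally $L$-analytic functions $\Gamma_L\to K$. For an $L$-analytic module $M_0$ over $\mathcal{R}_L$, the base change $K\widehat\otimes_LM_0=\mathcal{R}_K\otimes_{\mathcal{R}_L}M_0$, with $\varphi_L\otimes\varphi_{M_0}$ and the diagonal action of $\Gamma_L$, is $L$-analytic over $\mathcal{R}_K$.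

For $M$ $L$-analytic over $\mathcal{R}_K$ and $c\in K^\times$ let
\[
C_{c\Psi}(M)=\big[M\xrightarrow{\ c\Psi-1\ }M\big],
\]
a complex of $D(\Gamma_L,K)$-modules in degrees $1$ and $2$, and $C_\Psi=C_{1\cdot\Psi}$. A complex of modules over a ring is \emph{perfect} if it is quasi-isomorphic to a bounded complex of finitely generated projective modules. Steingart \cite{St} conjectured that \emph{$C_\Psi(K\widehat\otimes_LM_0)$ is a perfect complex of $D(\Gamma_L,K)$-modules for every $L$-analytic $(\varphi_L,\Gamma_L)$-module $M_0$ over $\mathcal{R}_L$}, and proved this in the trianguline case: $C_{c\Psi}(M)$ is perfect for trianguline $L$-analytic $M$ over $\mathcal{R}_K$ and all $c\in K^\times$.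

\subsection{The result}

Let $n_*\ge1$ be the least integer with $|\pi_L|^{n_*}<p^{-1/(p-1)}$, so that $\exp:\pi_L^no_L\to1+\pi_L^no_L$ is an isomorphism for $n\ge n_*$, and put $\Gamma_n=\chi_{\mathrm{LT}}^{-1}(1+\pi_L^no_L)$.

\begin{theorem}\label{thm:main}
Let $M$ be an $L$-analytic $(\varphi_L,\Gamma_L)$-module over $\mathcal{R}_K$ and $c\in K^\times$.
\begin{enumerate}
\item $C_{c\Psi}(M)$ is a perfect complex of $D(\Gamma_L,K)$-modules. In particular $C_\Psi(K\widehat\otimes_LM_0)$ is perfect for every $L$-analytic $M_0$ over $\mathcal{R}_L$.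
\item $M/(c\Psi-1)M$ and $M^{\varphi_M=c}$ are finite dimensional over $K$. For every $m\ge n_*$ and $U=\Gamma_m$, the space $M^{\varphi_M=c}$ is the $D(U,K)$-torsion submodule of $M^{c\Psi=1}$, and $M^{c\Psi=1}/M^{\varphi_M=c}$ is a finitely generated projective $D(\Gamma_L,K)$-module.
\end{enumerate}
\end{theorem}

The proof uses neither a descent of $M$ to $\mathcal{R}_L$ nor the trianguline case.

\subsection{What perfectness measures}\label{ss:why}

Let $\mathbf{B}$ be the open unit disc over $K$ and $U=\Gamma_m$ with $m\ge n_*$. Since $U\cong o_L$, Fourier theory identifies $D(U,K)$ with the ring $\mathcal{O}(\mathbf{B})$ of rigid analytic functions on $\mathbf{B}$; let $z\in D(U,K)$ correspond to the coordinate. For $y\in K$ with $|y|<1$, evaluation at $y$ is a homomorphism $D(U,K)\to K$ with kernel generated by $z-y$, and on Dirac distributions it is a character of $U$. So $\mathbf{B}$ parametrizes characters of $U$, and a complex of $D(U,K)$-modules is a family over $\mathbf{B}$. Using the resolution $D(U,K)\xrightarrow{z-y}D(U,K)$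 of $K$, the derived fiber of $C_{c\Psi}(M)$ at $y$ is the total complex of the square formed by the commuting operators $c\Psi-1$ and $z-y$ on $M$. If $C_{c\Psi}(M)$ is perfect over $D(\Gamma_L,K)$, it is perfect over $D(U,K)$, over which $D(\Gamma_L,K)$ is finite free. Then all these fibers have finite dimensional cohomology, and their Euler characteristic does not depend on $y$, because a finitely generated projective module over a domain has constant rank.

Finite generation of the cohomology would not be enough, because $\mathcal{O}(\mathbf{B})$ is not noetherian. The logarithm of $\mathrm{LT}$ has a simple zero at every torsion point, and $[\pi_L^n]$ has simple zeros exactly at the $\pi_L^n$-torsion points, so the ideals generated by $\log_{\mathrm{LT}}/[\pi_L^n]$ form a strictly increasing chain. The quotient of $\mathcal{O}(\mathbf{B})$ by their union is cyclic but not finitely presented, hence not perfect.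

\subsection{Outline}

Two open discs occur and must be kept apart: the disc with coordinate $Z$, near whose boundary $M$ lives, and the disc of characters, whose coordinate we call $Y$. After the preliminaries of Section~\ref{sec:prelim}, we compute $C_{c\Psi}(\mathcal{R}_K)$ by hand in Section~\ref{sec:trivial}. The general proof has four steps.

\emph{Invertibility} (Section~\ref{sec:inv}). On the kernel of $\Psi$, restricted to an annulus close to $|Z|=1$, the operator $Y-z$ is invertible over the closed disc $|Y|\le\rho$. This is the only step that links the two discs.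

\emph{Finiteness over closed discs} (Section~\ref{sec:closed}). We put the fibers of \S\ref{ss:why} into a complex of Banach modules over $|Y|\le\rho$ built from a closed annulus in $Z$. By the first step its cohomology does not change when the annulus shrinks. Since shrinking is a compact operator, the complex is homotopy equivalent to a finite one.

\emph{Gluing} (Section~\ref{sec:open}). Letting $\rho\to1$, kernel and cokernel of $\Psi-1$ are the global sections of coherent sheaves $\mathcal{H}^1,\mathcal{H}^2$ on $\mathbf{B}$.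

\emph{Bounded fibers} (Sections~\ref{sec:fin} and~\ref{sec:end}). The torsion of $\mathcal{H}^1$ and, by residue duality, the sheaf $\mathcal{H}^2$ are bounded by eigenspaces of $\varphi$, which are finite dimensional. A coherent sheaf on $\mathbf{B}$ with bounded fiber dimension has global sections with a finite projective resolution.

The hypothesis $\Omega\in K$ enters only through Theorem~\ref{thm:fourier}, and $L$-analyticity only through Proposition~\ref{prop:analytic}.

\section{The Lubin--Tate group, distributions and annuli}\label{sec:prelim}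

We write $\pi=\pi_L$, $\chi=\chi_{\mathrm{LT}}$, $\Gamma=\Gamma_L$, and $\varphi$ for both $\varphi_L$ and $\varphi_M$. For a $K$-Banach space $V$, $\mathcal{L}(V)$ is the Banach algebra of continuous $K$-linear endomorphisms, and $V\langle x\rangle$ is the space of series $\sum_{k\ge0}x^kv_k$ with $v_k\to0$, with the Gauss norm $\max|v_k|$. For $0<\rho<1$ let $\|\sum a_kZ^k\|_\rho=\max_k|a_k|\rho^k$; these norms define the topology of $\mathcal{O}(\mathbf{B})$.

\subsection{The formal group}

We use the following standard facts. The group law has the form $X+_{\mathrm{LT}}X'=X+X'+XX'\cdot(\text{element of }o_L[[X,X']])$, the map $a\mapsto[a](Z)=aZ+\cdots$ is a ring homomorphism into its endomorphisms, $[\pi](Z)\equiv Z^q$ modulo $\pi$, and the $\pi^n$-torsion $\mathrm{LT}[\pi^n]\subset\mathbf{B}(\mathbb{C}_p)$ is an $o_L$-module isomorphic to $o_L/\pi^n$. The logarithm $\ell=\log_{\mathrm{LT}}\in Z+Z^2L[[Z]]$ satisfies $\ell(X+_{\mathrm{LT}}X')=\ell(X)+\ell(X')$, $\ell([a](Z))=a\ell(Z)$ and $\ell'\in o_L[[Z]]^\times$; in particular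 $\ell\in\mathcal{O}(\mathbf{B})$. Its inverse $\exp_{\mathrm{LT}}$ converges on some disc $|X|\le\varepsilon_0$, with $|\exp_{\mathrm{LT}}(X)|\le|X|$ there.

Since $[\pi](Z)-Z^q\in\pi Zo_L[[Z]]$, we have for $y\in\mathbf{B}(\mathbb{C}_p)$
\begin{equation}\label{eq:pi}
|[\pi](y)|\le\max(|y|^q,|\pi||y|),\qquad |[\pi](y)|=|y|^q\ \text{ if }|y|>|\pi|^{1/(q-1)}.
\end{equation}
Consequently $|u|\le|\pi|^{1/(q-1)}$ for $u\in\mathrm{LT}[\pi]$, and for each $\rho<1$ there is $C$ with $\|[\pi^j]\|_\rho\le C|\pi|^j$ for all $j$: the norms fall below $|\pi|^{1/(q-1)}$ after finitely many steps, and from then on each step gains a factor $|\pi|$.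

\subsection{Distributions and the Fourier transform}\label{ss:dist}

For $h\ge0$ let $C^h(o_L,V)$ be the space of functions $f:o_L\to V$ that on each coset $x_0+\pi^ho_L$ have the form $\sum_k((x-x_0)/\pi^h)^kf_{x_0,k}$ with $f_{x_0,k}\to0$, normed by $\|f\|_h=\max|f_{x_0,k}|$. It contains $V\langle x\rangle$ by a norm-nonincreasing map, and it is a Banach algebra if $V$ is. The locally $L$-analytic functions $o_L\to V$ are the elements of $\bigcup_hC^h(o_L,V)$. A distribution $\lambda\in D(o_L,K)$ is a linear form on $\bigcup_hC^h(o_L,K)$ that is bounded on each $C^h(o_L,K)$, and the operator norms $\|\lambda\|_h$ make $D(o_L,K)$ a Fr\'echet space. For $f\in C^h(o_L,V)$ as above put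
\[
\int f\,d\lambda=\sum_{x_0,k}\lambda\Big(\mathbf{1}_{x_0+\pi^ho_L}\cdot\Big(\frac{x-x_0}{\pi^h}\Big)^k\Big)f_{x_0,k},\qquad\Big|\int f\,d\lambda\Big|\le\|\lambda\|_h\|f\|_h .
\]
On the dense subspace $C^h(o_L,K)\otimes V$ this is $\lambda\otimes1$. Hence the integral does not depend on $h$ and commutes with continuous linear maps $V\to V'$; for the Dirac distribution $\delta_x$ it is $f(x)$.

For $n\ge n_*$ we identify $\Gamma_n$ with $o_L$ by $\gamma\leftrightarrow x$, $\chi(\gamma)=\exp(\pi^nx)$. Translating this chart gives the same notions on $\Gamma$. Convolution makes $D(\Gamma,K)$ a commutative ring with separately continuous multiplication and $\delta_\gamma\delta_{\gamma'}=\delta_{\gamma\gamma'}$, and $D(\Gamma,K)=\bigoplus_{g\in\Gamma/\Gamma_n}\delta_gD(\Gamma_n,K)$. We use the following fact, due to Schneider and Teitelbaum.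
\begin{itemize}
\item[(Dir)] Dirac distributions span a dense subspace of $D(\Gamma,K)$.
\end{itemize}
Projecting to a summand gives the same for $\Gamma_n\cong o_L$.

For $x\in o_L$ put $\eta(x,Z)=\exp(x\Omega\,\ell(Z))=\sum_kP_k(x)Z^k$, where $P_k\in K[x]$. As formal power series,
\begin{equation}\label{eq:eta}
\begin{gathered}
\eta(x+x',Z)=\eta(x,Z)\eta(x',Z),\qquad\eta(x,Z+_{\mathrm{LT}}Z')=\eta(x,Z)\eta(x,Z'),\\
\eta(ax,Z)=\eta(x,[a](Z)).
\end{gathered}
\end{equation}
We often write $\eta(x)$ for $\eta(x,Z)$; thus $\varphi(\eta(x))=\eta(\pi x)$ and $\gamma(\eta(x))=\eta(\chi(\gamma)x)$.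

\begin{theorem}[Schneider--Teitelbaum]\label{thm:fourier}
For $x\in o_L$ we have $\eta(x,Z)\in1+Zo_K[[Z]]$. The map $y\mapsto\eta(\cdot,y)$ from $\mathbf{B}(\mathbb{C}_p)$ to characters of $o_L$ is injective. The map $\lambda\mapsto F_\lambda(Z)=\sum_k\lambda(P_k)Z^k$ is a topological isomorphism of rings $D(o_L,K)\cong\mathcal{O}(\mathbf{B})$, and $F_{\delta_x}=\eta(x,Z)$.
\end{theorem}

\begin{proof}
For $K=\mathbb{C}_p$ this is \cite[Theorems 2.3 and 3.6]{ST}. For general $K\ni\Omega$ only the isomorphism needs an argument. A distribution is determined by its values on the functions $\mathbf{1}_{x_0+\pi^ho_L}((x-x_0)/\pi^h)^k$, and $\|\lambda\|_h$ is the supremum of their absolute values; so $D(o_L,K)\to D(o_L,\mathbb{C}_p)$ preserves all $\|\cdot\|_h$. Likewise $\mathcal{O}(\mathbf{B})\to\mathcal{O}(\mathbf{B}_{\mathbb{C}_p})$ preserves all $\|\cdot\|_\rho$. Hence $\lambda\mapsto F_\lambda$ is a homeomorphism of $D(o_L,K)$ onto a complete, hence closed, subring $W$ of $\mathcal{O}(\mathbf{B})$. Suppose $W\ne\mathcal{O}(\mathbf{B})$.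 Then for some $\rho$ the closure $W_\rho$ of $W$ in the Banach space $\mathcal{O}(|Z|\le\rho)$ is a proper subspace. The quotient has a dense subspace of countable dimension, so it is isomorphic to $K^n$ or to the space $c_0$ of null sequences, and carries a nonzero continuous linear form. This gives a nonzero form $\beta$ on $\mathcal{O}(\mathbf{B})$ with $\beta(W)=0$ and $|\beta(Z^k)|\le C\rho^k$. Its continuous $\mathbb{C}_p$-linear extension vanishes on all $\eta(x,Z)$, whose span is dense in $\mathcal{O}(\mathbf{B}_{\mathbb{C}_p})$ by (Dir) over $\mathbb{C}_p$. So $\beta=0$, a contradiction.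
\end{proof}

Comparing coefficients of $Z^k$ in the last identity of \eqref{eq:eta} expresses $P_k(ax)$ as a finite combination of the $P_j(x)$. Applying $\lambda$ gives, for $a\in o_L$,
\begin{equation}\label{eq:push}
\sum_k\lambda\big(P_k(a\,\cdot)\big)Z^k=F_\lambda([a](Z)).
\end{equation}
So push-forward along multiplication by $a$ corresponds to $F\mapsto F\circ[a]$.

\subsection{Annuli adapted to $\varphi$}\label{ss:annuli}

Let $M$ be $L$-analytic over $\mathcal{R}_K$ and let $e_1,\dots,e_d$ be a basis of $M^{[r,1)}$. The matrix of $\varphi$ in this basis is invertible over $\mathcal{R}_K$, so it lies in $\mathrm{GL}_d(\mathcal{R}_K^{[r',1)})$ for some $r'<1$. Fix $t_0\in p^{\mathbb{Q}}$ with $\max(r,r',|\pi|^{1/(q-1)})<t_0<1$ and put $t_n=t_0^{q^{-n}}$, so that $t_{n+1}^q=t_n$ and $t_n\to1$. For integers $0\le a\le b$ let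
\[
R_{[a,b]}=\mathcal{R}_K^{[t_a,t_b]},\qquad M_{[a,b]}=\bigoplus_iR_{[a,b]}e_i,\qquad M_{[a,\infty)}=\varprojlim_bM_{[a,b]}=\bigoplus_i\mathcal{R}_K^{[t_a,1)}e_i .
\]
Then $M=\bigcup_aM_{[a,\infty)}$. The sup-norm on $R_{[a,b]}$ is $\max(\|\cdot\|_{t_a},\|\cdot\|_{t_b})$, and $|\cdot|_{[a,b]}$ on $M_{[a,b]}$ is the maximum of the norms of the coordinates. Scaling each $Z^ke_i$ by an element of $K^\times$ to have norm in $[|\pi|,1]$ shows that $M_{[a,b]}\cong c_0$ as topological vector spaces. Restriction maps are injective, norm-nonincreasing, and have dense image, as Laurent polynomials are dense; we treat them as inclusions. By \eqref{eq:pi}, points with $|y|\le|\pi|^{1/(q-1)}$ have $|[\pi](y)|<t_0$, so the full preimage under $[\pi]$ of the annulus $t_a\le|Z|\le t_b$ is the annulus $t_{a+1}\le|Z|\le t_{b+1}$.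

\begin{lemma}\label{lem:compact}
If $a<a'\le b'<b$, the restriction $M_{[a,b]}\to M_{[a',b']}$ is a limit in operator norm of continuous maps of finite rank.
\end{lemma}

\begin{proof}
Let $\tau_N$ keep the terms $a_kZ^k$ with $|k|\le N$ in each coordinate. For $k>N$ we have $|a_k|t_{b'}^k\le(t_{b'}/t_b)^N\|f\|$, and for $k<-N$ we have $|a_k|t_{a'}^k\le(t_a/t_{a'})^N\|f\|$. So the restriction differs from $\tau_N$ by an operator whose norm tends to $0$.
\end{proof}

\begin{lemma}\label{lem:trace}
The map $\varphi$ sends $R_{[a,b]}$ to $R_{[a+1,b+1]}$, and $R_{[a+1,b+1]}$ is free over $\varphi(R_{[a,b]})$ with basis $1,Z,\dots,Z^{q-1}$. The normalized traces $\Psi:R_{[a+1,b+1]}\to R_{[a,b]}$ are compatible with restriction and induce $\Psi$ on $\mathcal{R}_K$. For $f\in R_{[a+n,b+n]}$ and $y\in\mathbb{C}_p$ with $t_{a+n}\le|y|\le t_{b+n}$,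
\begin{equation}\label{eq:trace}
\varphi^n(\Psi^n(f))(y)=q^{-n}\sum_{u\in\mathrm{LT}[\pi^n]}f(y+_{\mathrm{LT}}u).
\end{equation}
\end{lemma}

\begin{proof}
We compare $[\pi](Z)$ with $Z^q$. Write $[\pi](Z)=Z^q(1+\epsilon)$; then $\|\epsilon\|_t\le|\pi|t^{1-q}\le\vartheta:=|\pi|t_0^{1-q}<1$ for $t_0\le t<1$. Give $R_{[a,b]}^q$ the norm $\max_{j\in\{a,b\}}\max_it_{j+1}^i\|f_i\|_{t_j}$. The map $(f_i)\mapsto\sum_{i<q}Z^if_i(Z^q)$ is an isometric isomorphism $R_{[a,b]}^q\to R_{[a+1,b+1]}$, as it only sorts exponents modulo $q$. For all $k\in\mathbb{Z}$ we have $\|[\pi]^k-Z^{qk}\|_{t_{j+1}}=t_j^k\|(1+\epsilon)^k-1\|_{t_{j+1}}\le\vartheta t_j^k$. Hence $(f_i)\mapsto\sum Z^i\varphi(f_i)$ is defined and differs from the isometry by an operator of norm $\le\vartheta<1$, so it is bijective. Passing to the limit, $\mathcal{R}_K$ has the same basis over $\varphi(\mathcal{R}_K)$, so all traces are computed by the same matrices.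

Let $n=1$ and $w=[\pi](y)$. The $\mathbb{C}_p$-algebra obtained from $R_{[a+1,b+1]}$ by base change along $\varphi(R_{[a,b]})\to\mathbb{C}_p$, $\varphi(g)\mapsto g(w)$, has dimension $q$. The $q$ distinct points $y+_{\mathrm{LT}}u$ lie over $w$, hence in the annulus, and evaluation at them gives $q$ distinct characters of this algebra. So it is $\mathbb{C}_p^q$ and the trace of $f$ is $\sum_uf(y+_{\mathrm{LT}}u)$. For $n>1$ put $g=\Psi(f)$. By induction $\varphi^n\Psi^n(f)(y)=q^{1-n}\sum_{v\in\mathrm{LT}[\pi^{n-1}]}g([\pi](y)+_{\mathrm{LT}}v)$. Writing $v=[\pi](u_v)$, each term is $\varphi\Psi(f)(y+_{\mathrm{LT}}u_v)$, and the case $n=1$ gives \eqref{eq:trace}.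
\end{proof}

By the choice of $t_0$, $\varphi$ maps $M_{[a,b]}$ continuously to $M_{[a+1,b+1]}$, and $\varphi^n(e_1),\dots,\varphi^n(e_d)$ is a basis of $M_{[a+n,b+n]}$. So $\Psi(\sum f_i\varphi(e_i))=\sum\Psi(f_i)e_i$ defines $\Psi:M_{[a+1,b+1]}\to M_{[a,b]}$ with $\Psi\varphi=1$, compatible with restriction and with $\Psi$ on $M$. Thus $\varphi$ moves the annulus of definition toward the boundary, and $\Psi$ moves it inward. The group $\Gamma$ acts on $M_{[a,b]}$ by bounded operators, because $|[a'](y)|=|y|$ for $a'\in o_L^\times$ and $M^{[r,1)}$ is $\Gamma$-stable. It commutes with $\varphi$, and with $\Psi$ since by \eqref{eq:trace} it does so on the rings. For $a\ge1$, $M_{[a,b]}^{\Psi=0}$ is the kernel of $\Psi:M_{[a,b]}\to M_{[a-1,b-1]}$.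

The basis $Z^i$ is badly adapted to $\Gamma$ and to $\Psi$. The functions $\eta(\alpha)$ form a better one, since $\Gamma$, $\varphi$ and $\Psi$ all act on them through the parameter $\alpha$. For $n\ge1$ let $\Sigma_n\subset o_L$ be any set of representatives of $o_L/\pi^n$ containing $0$, and $\Sigma_n^\times=\Sigma_n\cap o_L^\times$.

\begin{proposition}\label{prop:dec}
For $n\ge1$ the map
\begin{equation}\label{eq:dec}
\bigoplus_{\alpha\in\Sigma_n}M_{[a,b]}\to M_{[a+n,b+n]},\qquad(v_\alpha)\mapsto\sum_\alpha\eta(\alpha)\varphi^n(v_\alpha),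
\end{equation}
is a topological isomorphism, and $M_{[a+n,b+n]}^{\Psi=0}$ is the image of $\bigoplus_{\alpha\in\Sigma_n^\times}M_{[a,b]}$. Moreover $\Psi(\eta(x))=0$ for $x\in o_L^\times$.
\end{proposition}

\begin{proof}
By \eqref{eq:eta}, $(x,u)\mapsto\eta(x,u)$ is a bimultiplicative pairing of $o_L/\pi^n$ and $\mathrm{LT}[\pi^n]$, as $\eta(\pi^nx,u)=\eta(x,[\pi^n](u))=1$. It is nondegenerate on both sides. If $u\ne0$, then $\eta(\cdot,u)\ne\eta(\cdot,0)=1$ by Theorem~\ref{thm:fourier}. Let $x$ be $\pi^j$ times a unit with $j<n$ and suppose $\eta(x,\cdot)=1$ on $\mathrm{LT}[\pi^n]$. As $[x]$ maps $\mathrm{LT}[\pi^n]$ onto $\mathrm{LT}[\pi^{n-j}]$, the character $\eta(1,\cdot)$ is trivial on this $o_L$-module, so $\eta(x',v)=\eta(1,[x'](v))=1$ for all $x'\in o_L$ and $v\in\mathrm{LT}[\pi^{n-j}]$, which contradicts the first case. By \eqref{eq:trace} and orthogonality of characters, for $f\in R_{[a+n,b+n]}$,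
\[
\sum_\alpha\eta(\alpha,y)\,\varphi^n\Psi^n(\eta(-\alpha)f)(y)=q^{-n}\sum_uf(y+_{\mathrm{LT}}u)\sum_\alpha\eta(-\alpha,u)=f(y),
\]
and $\varphi^n\Psi^n(\eta(x))(y)=\eta(x,y)q^{-n}\sum_u\eta(x,u)$ vanishes for $x\notin\pi^no_L$. The case $n=1$ is the last assertion, and in general $\Psi^n(\eta(\alpha-\beta))=\delta_{\alpha\beta}$ for $\alpha,\beta\in\Sigma_n$. So the $\eta(\alpha)$ span $R_{[a+n,b+n]}$ over $\varphi^n(R_{[a,b]})$ and are independent: apply $\Psi^n(\eta(-\beta)\,\cdot)$ to a relation. Using the basis $\varphi^n(e_i)$ we see that \eqref{eq:dec} is bijective; it is continuous, hence a homeomorphism by the open mapping theorem.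

Finally $\Psi(\eta(\alpha)\varphi^n(v))=\Psi(\eta(\alpha))\varphi^{n-1}(v)$ is $0$ if $\alpha$ is a unit and $\eta(\alpha/\pi)\varphi^{n-1}(v)$ if $\alpha\in\pi o_L$. The elements $\alpha/\pi$ form a set $\Sigma_{n-1}$, so by \eqref{eq:dec} for $n-1$ (for $n=1$, by $\Psi\varphi=1$) the operator $\Psi$ is injective on the sum of the summands with $\alpha\in\pi o_L$.
\end{proof}

In particular, taking $n=1$, $\Psi$ is continuous and
\begin{equation}\label{eq:split}
M_{[a+1,b+1]}=\varphi(M_{[a,b]})\oplus M_{[a+1,b+1]}^{\Psi=0}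
\end{equation}
topologically and $\Gamma$-equivariantly, with projector $1-\varphi\Psi$ onto the second summand. Apart from equivariance, nothing in this subsection used the action of $\Gamma$ on $M$.

\subsection{Residues}

Let $\mathrm{Res}(\sum a_kZ^k\,dZ)=a_{-1}$, a continuous form on every $R_{[a,b]}\,dZ$, and let $\omega=d\ell=\ell'(Z)\,dZ$.

\begin{lemma}\label{lem:res}
For $f,g\in\mathcal{R}_K$,
\begin{equation}\label{eq:res}
\mathrm{Res}(\varphi(f)\omega)=\tfrac q\pi\mathrm{Res}(f\omega),\qquad\mathrm{Res}(\Psi(f)g\,\omega)=\tfrac\pi q\mathrm{Res}(f\varphi(g)\omega).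
\end{equation}
\end{lemma}

\begin{proof}
Let $s$ be one of the substitutions $Z\mapsto[\pi](Z)$ or, over $\mathbb{C}_p$, $Z\mapsto Z+_{\mathrm{LT}}u$ with $u\in\mathrm{LT}[\pi]$. On our annuli $s(Z)=Z^e(1+\epsilon)$ with $\|\epsilon\|<1$ and $e=q$ or $e=1$: the first case was seen in Lemma~\ref{lem:trace}, and in the second $\|\epsilon\|\le|u|/t_0<1$. We claim $\mathrm{Res}(s^*\nu)=e\,\mathrm{Res}(\nu)$ for all forms $\nu$. By continuity it suffices to treat $\nu=Z^k\,dZ$. For $k\ne-1$ both $\nu$ and $s^*\nu$ are exact and have residue $0$. For $k=-1$ we have $s^*\nu=e\,dZ/Z+d\log(1+\epsilon)$, where the series $\log(1+\epsilon)$ converges on the annulus. This proves the claim. Since $[\pi]^*\omega=\pi\omega$, the first formula follows. Translations preserve $\omega$, so \eqref{eq:trace} gives $\mathrm{Res}(\varphi\Psi(f)\omega)=\mathrm{Res}(f\omega)$, hence $\mathrm{Res}(\Psi(f)\omega)=\frac\pi q\mathrm{Res}(f\omega)$ by the first formula. Apply this to $f\varphi(g)$.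
\end{proof}

\subsection{The action of distributions on $M_{[a,b]}$}

Analyticity is assumed vector by vector, but the perturbation argument of Section~\ref{sec:inv} needs it in operator norm. Semilinearity supplies the uniformity: only the ring and finitely many basis vectors have to be controlled.

\begin{proposition}\label{prop:analytic}
Let $0\le a\le b$ and $E=\mathcal{L}(M_{[a,b]})$. For all large $n$ there is $\theta_n\in E\langle x\rangle$ such that $\gamma\in\Gamma_n$ with $\chi(\gamma)=\exp(\pi^nx)$ acts as $\theta_n(x)$, and $\theta_n\to1$ in $E\langle x\rangle$ as $n\to\infty$.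
\end{proposition}

\begin{proof}
Let $A=\mathcal{O}(|Z|\le t_b)$. The series $\exp(\pi^nx)-1\in K\langle x\rangle$ has norm $|\pi|^n$ and $\ell$ is bounded on $|Z|\le t_b$. So for large $n$ the element $H_n=\exp_{\mathrm{LT}}((\exp(\pi^nx)-1)\ell(Z))$ of $A\langle x\rangle$ is defined and $\|H_n\|\le|\pi|^n\|\ell\|_{t_b}$. For $x\in o_L$ it specializes to $[\exp(\pi^nx)-1](Z)$, so $[\exp(\pi^nx)](Z)=Z+_{\mathrm{LT}}H_n=Z+G_n$ with $G_n\in A\langle x\rangle$, $\|G_n\|\le\|H_n\|$. The operator $\partial_k:f\mapsto f^{(k)}/k!$ on $R_{[a,b]}$ sends $Z^j$ to $\binom jkZ^{j-k}$ and so has norm $\le t_a^{-k}$. Once $\|G_n\|<t_a$, the series $\sum_kG_n^k\partial_k$ converges in $\mathcal{L}(R_{[a,b]})\langle x\rangle$, and its value at $x$ is $\gamma$: on $Z^j$ this is the binomial expansion of $(Z+G_n)^j$, and both sides are continuous. By $L$-analyticity in $M^{[r,t_b]}$, for large $n$ each $\gamma e_i$ is given by an element of $M_{[a,b]}\langle x\rangle$. The formula $\gamma(\sum f_ie_i)=\sum\gamma(f_i)\gamma(e_i)$ now gives $\theta_n=\sum x^kA_k\in E\langle x\rangle$,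 with $A_0=\theta_n(0)=1$. Since $\theta_{n+j}(x)=\theta_n(\pi^jx)$, we get $\|\theta_{n+j}-1\|\le|\pi|^j\max_k\|A_k\|\to0$.
\end{proof}

\begin{remark}
The proof uses analyticity only for the orbits of the basis vectors, and works for any radii $r\le s<1$. In particular $\mathcal{R}_K$ itself is $L$-analytic, and so is $K\widehat\otimes_LM_0$ if $M_0$ is.
\end{remark}

On a coset $\gamma_0\Gamma_n$ the action is $\gamma_0\theta_n(x)$, so $\Gamma\to E$ is locally $L$-analytic, and integration gives a continuous linear map $D(\Gamma,K)\to E$ with $\delta_\gamma\mapsto\gamma$. By (Dir) and separate continuity it is a ring homomorphism, and the resulting actions commute with restriction, $\varphi$ and $\Psi$. They define an action on $M=\bigcup_aM_{[a,\infty)}$, which is the given one: for fixed $v$ both maps $\lambda\mapsto\lambda v$ are continuous and agree on Dirac distributions, and $M$ is Hausdorff because Laurent coefficients are continuous.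

Let $\mu\in D(o_L,K)$ be the distribution with $F_\mu=Z$, and let $z_n\in D(\Gamma_n,K)$ correspond to $\mu$ under $\Gamma_n\cong o_L$. \emph{Fix $m\ge n_*$} and put $U=\Gamma_m$, $z=z_m$, $D=D(U,K)$. We identify $D$ with $\mathcal{O}(\mathbf{B})$, now with coordinate $Y$, and write $F(z)$ for the element of $D$, or the operator, given by $F\in\mathcal{O}(\mathbf{B})$. For $n\ge m$ the inclusion $\Gamma_n\subset\Gamma_m$ is multiplication by $\pi^{n-m}$ on $o_L$, so \eqref{eq:push} gives
\begin{equation}\label{eq:zn}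
z_n=[\pi^{n-m}](z).
\end{equation}
By continuity of $\mathcal{O}(\mathbf{B})\to E$, for each $[a,b]$ there are $C$ and $0<\sigma<1$ with
\begin{equation}\label{eq:sigma}
\|F(z)\|_E\le C\|F\|_\sigma\quad(F\in\mathcal{O}(\mathbf{B})),\qquad\text{in particular}\quad\|z^k\|_E\le C\sigma^k .
\end{equation}

\section{The trivial module}\label{sec:trivial}

Let $M=\mathcal{R}_K$ and $\mathcal{R}^+=\mathcal{O}(\mathbf{B})\subset\mathcal{R}_K$ (coordinate $Z$). We compute $C_{c\Psi}$ on $\mathcal{R}^+$ and on $\mathcal{R}_K/\mathcal{R}^+$. This section is not used later.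

\emph{The operator $1-\kappa\varphi$ on $\mathcal{R}^+$, for $\kappa\in K^\times$.} Choose $N$ with $|\kappa\pi^N|<1$. On $Z^N\mathcal{R}^+$ we have $\|\varphi^j(Z^Ng)\|_\rho\le(C|\pi|^j)^N\|g\|_\rho$, so $\sum_j\kappa^j\varphi^j$ converges and $1-\kappa\varphi$ is bijective. On $\mathcal{R}^+/Z^N$ it is triangular with diagonal entries $1-\kappa\pi^k$, $0\le k<N$. So $1-\kappa\varphi$ is bijective on $\mathcal{R}^+$ unless $\kappa=\pi^{-k}$ with $k\ge0$, and then kernel and cokernel have dimension one; the kernel is $K\ell^k$, as $\varphi(\ell)=\pi\ell$.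

\emph{The kernel of $\Psi$ on $\mathcal{R}^+$.} The decomposition $D(o_L,K)=D(\pi o_L,K)\oplus D(o_L^\times,K)$ transforms, by \eqref{eq:push}, into $\mathcal{R}^+=\varphi(\mathcal{R}^+)\oplus\{F_{\chi_*\lambda}:\lambda\in D(\Gamma,K)\}$. We have $F_{\chi_*\lambda}=\lambda\cdot\eta(1)$ and $\Psi(F_{\chi_*\lambda})=0$: both identities are continuous in $\lambda$ and hold for $\lambda=\delta_\gamma$, where $F_{\chi_*\lambda}=\eta(\chi(\gamma))$. So $\Psi$ preserves $\mathcal{R}^+$, and $(\mathcal{R}^+)^{\Psi=0}=D(\Gamma,K)\eta(1)$ is free of rank one.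

\emph{The complex of $\mathcal{R}^+$.} Put $\kappa=c^{-1}$. For $f\in\mathcal{R}^+$ we have $\Psi((1-\kappa\varphi)f)=\Psi f-\kappa f$, which gives an exact sequence
\[
0\to(\mathcal{R}^+)^{\varphi=c}\to(\mathcal{R}^+)^{c\Psi=1}\xrightarrow{1-\kappa\varphi}(\mathcal{R}^+)^{\Psi=0}\to\mathcal{R}^+/(1-\kappa\varphi)\mathcal{R}^+ .
\]
Also $(c\Psi-1)(\kappa\varphi h)=(1-\kappa\varphi)h$, so the cokernel of $c\Psi-1$ on $\mathcal{R}^+$ is a quotient of that of $1-\kappa\varphi$. If $c\notin\{\pi^k:k\ge0\}$, then $C_{c\Psi}(\mathcal{R}^+)$ is quasi-isomorphic to $D(\Gamma,K)$ in degree $1$.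

\emph{The complex of $\mathcal{R}_K/\mathcal{R}^+$.} A continuous form $\beta$ on $\mathcal{R}^+$ has $|\beta(Z^n)|\le Ct^n$ with $t<1$, so $f=\sum_{n\ge0}\beta(Z^n)Z^{-n-1}\in\mathcal{R}_K$ and $\beta(g)=\mathrm{Res}(fg\,dZ)$. As $\ell'$ is a unit of $\mathcal{R}^+$, the pairing $\mathrm{Res}(fg\,\omega)$ identifies $\mathcal{R}_K/\mathcal{R}^+$ with the continuous dual of $\mathcal{R}^+$, and by \eqref{eq:res} the operator $1-c\Psi$ is the transpose of $1-\kappa'\varphi$ with $\kappa'=c\pi/q$. On the dual of $Z^N\mathcal{R}^+$ this transpose is bijective, so its kernel and cokernel are those on the dual of $\mathcal{R}^+/Z^N$. They vanish unless $c=q\pi^{-k-1}$ with $k\ge0$, and then have dimension one.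

So for $c$ outside the two sequences $\pi^k$ and $q\pi^{-k-1}$, the complex $C_{c\Psi}(\mathcal{R}_K)$ is quasi-isomorphic to $D(\Gamma,K)$ in degree $1$, and for all $c$ the cokernel has dimension at most $2$. At $c=\pi^k$ the line $K\ell^k$, on which $\varphi=c$ and $\Gamma$ acts through $\chi^k$, appears in the kernel. At $c=q\pi^{-k-1}$ the form $f\mapsto\mathrm{Res}(f\ell^k\omega)$ is invariant under $c\Psi$ by \eqref{eq:res} and takes the value $1$ at $Z^{-k-1}$, so the cokernel is nonzero. One is led to guess part (2) of Theorem~\ref{thm:main}: the kernel is projective up to an eigenspace of $\varphi$, and the cokernel is dual to an eigenspace of $\varphi$ on the dual module. The definition of a $(\varphi_L,\Gamma_L)$-module provides no analogue of $\mathcal{R}^+$, so the general proof must work on annuli alone.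

\section{Invertibility of $Y-z$ on the kernel of $\Psi$}\label{sec:inv}

\subsection{Reduction to $c=1$}

The pair $(M,c^{-1}\varphi_M)$ with the same action of $\Gamma$ is again an $L$-analytic $(\varphi_L,\Gamma_L)$-module. Since $\sum f_i\varphi_M(v_i)=\sum f_i(c^{-1}\varphi_M)(cv_i)$, its $\Psi$-operator is $c\Psi$, and $M^{c^{-1}\varphi_M=1}=M^{\varphi_M=c}$. So we may and do assume $c=1$.

\subsection{Coefficients in a closed disc}

For $\rho\in p^{\mathbb{Q}}\cap(0,1)$ let $D_\rho=\mathcal{O}(|Y|\le\rho)$. By Weierstrass preparation and division, every nonzero element of $D_\rho$ is a unit times a polynomial with all roots in $|Y|\le\rho$, and for such a polynomial $Q$ we have $D_\rho/Q=K[Y]/Q$, with a continuous remainder map $D_\rho\to K[Y]_{<\deg Q}$. Hence $D_\rho$ is a principal ideal domain, and for $\rho'<\rho$ the injection $D_\rho\to D_{\rho'}$ is flat.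

For a Banach space $V$, $D_\rho\widehat\otimes V$ is the space of series $\sum_{k\ge0}Y^kv_k$ with $\rho^k|v_k|\to0$, normed by $\max\rho^k|v_k|$. Operators on $V$ act coefficientwise. We think of $D_\rho\widehat\otimes V$ as the constant family with fiber $V$ over $|Y|\le\rho$; bijectivity of $Y-z$ on it expresses that $z$ has no spectrum in this disc. When $\rho$ is fixed we write
\[
X_{[a,b]}=D_\rho\widehat\otimes M_{[a,b]},\qquad X^0_{[a,b]}=D_\rho\widehat\otimes M_{[a,b]}^{\Psi=0}\quad(a\ge1).
\]
Let $X$ be one of these spaces. By \eqref{eq:sigma}, $\sum g_{ij}Y^iY'^j\mapsto\sum g_{ij}Y^iz^j$ is a ring homomorphism $\mathcal{O}(\mathbf{B}\times\mathbf{B})\to\mathcal{L}(X)$. For $F=\sum a_kY^k\in\mathcal{O}(\mathbf{B})$ we have $F(Y)-F(Y')=(Y-Y')G$ with $G=\sum_ka_k\sum_{i+j=k-1}Y^iY'^j\in\mathcal{O}(\mathbf{B}\times\mathbf{B})$. If a product of two commuting operators is bijective, so is each factor. Therefore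
\begin{equation}\label{eq:divide}
F(Y)-F(z)\text{ bijective on }X\ \Longrightarrow\ Y-z\text{ bijective on }X.
\end{equation}

\begin{lemma}\label{lem:MV}
For $0\le a\le a'\le b'\le b$ the sequence
\[
0\to X_{[a,b]}\to X_{[a,b']}\oplus X_{[a',b]}\xrightarrow{(u,v)\mapsto u-v}X_{[a',b']}\to0
\]
is exact, and so is the same sequence for $X^0$ if $a\ge1$. Restriction induces bijections
\begin{equation}\label{eq:quot}
X_{[a,b']}/X_{[a,b]}\cong X_{[a',b']}/X_{[a',b]},\qquad X_{[a',b]}/X_{[a,b]}\cong X_{[a',b']}/X_{[a,b']}.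
\end{equation}
\end{lemma}

\begin{proof}
A Laurent series in $R_{[a,b']}\cap R_{[a',b]}$ converges at the radii $t_a$ and $t_b$, so lies in $R_{[a,b]}$, and its norm there is the maximum of the two norms. This gives $X_{[a,b']}\cap X_{[a',b]}=X_{[a,b]}$. A series $f\in R_{[a',b']}$ is the sum of its part with exponents $\ge0$, which lies in $R_{[a,b']}$, and its part with exponents $<0$, which lies in $R_{[a',b]}$, both of norm $\le\|f\|$. This gives $X_{[a,b']}+X_{[a',b]}=X_{[a',b']}$, and \eqref{eq:quot} follows. For $a\ge1$ the projector $1-\varphi\Psi$ acts on the sequence, and its image, the sequence for $X^0$, is a direct summand of an exact sequence.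
\end{proof}

\subsection{The operator $z_n$ is almost multiplication by $[\alpha](Z)$}

The mechanism is visible in the cyclotomic case.

\begin{example}
Let $L=\mathbb{Q}_p$, $\pi=p$, $[a](Z)=(1+Z)^a-1$ and $\Omega=1$. Then $\eta(x,Z)=(1+Z)^x$ and $\mu=\delta_1-\delta_0$, so $z_n=\gamma_n-1$ with $\chi(\gamma_n)=\exp(p^n)$. Put $c_n=(\exp(p^n)-1)/p^n$. For $\alpha\in\mathbb{Z}_p^\times$ and $v\in M_{[0,1]}$ we have $\gamma_n(1+Z)^\alpha=(1+Z)^\alpha\varphi^n((1+Z)^{\alpha c_n})$, so
\[
(\gamma_n-1)\big((1+Z)^\alpha\varphi^n(v)\big)=(1+Z)^\alpha\varphi^n\big((1+Z)^{\alpha c_n}\gamma_nv-v\big).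
\]
As $n\to\infty$ we have $c_n\to1$ and $\gamma_n\to1$ on the fixed space $M_{[0,1]}$. So the operator inside $\varphi^n$ tends to multiplication by $(1+Z)^\alpha-1$, a function of absolute value $|Z|\ge t_0$ on the annulus. Although $\gamma_n$ is close to $1$ on $M_{[0,1]}$, the operator $\gamma_n-1$ is invertible on these summands of $M_{[n,n+1]}$. For $\alpha=0$ the limit is $0$; this is why $\Psi=0$ is needed.
\end{example}

In general $z_n$ is not a finite combination of group elements, so the same comparison must be made for the whole function on $\Gamma_n\cong o_L$ in a norm that allows integration against $\mu$. Let $I$ be $[0,0]$ or $[0,1]$, let $I+n$ be the shifted interval, and for $\alpha\in o_L^\times$ let $\iota_{n,\alpha}:M_I\to M_{I+n}$, $v\mapsto\eta(\alpha)\varphi^n(v)$.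

\begin{lemma}\label{lem:approx}
For all large $n$ and all $\alpha\in o_L^\times$ there is $\epsilon_{n,\alpha}\in\mathcal{L}(M_I)$ with $z_n\circ\iota_{n,\alpha}=\iota_{n,\alpha}\circ([\alpha](Z)+\epsilon_{n,\alpha})$, and $\sup_\alpha\|\epsilon_{n,\alpha}\|\to0$ as $n\to\infty$.
\end{lemma}

\begin{proof}
Let $\gamma\in\Gamma_n$, $\chi(\gamma)=\exp(\pi^nx)$, and write $(\chi(\gamma)-1)/\pi^n=x+s_n(x)$ with $s_n(x)=\sum_{k\ge2}\pi^{n(k-1)}x^k/k!$. Since $|k!|\ge p^{-(k-1)/(p-1)}$, we have $\|s_n\|\le|\pi|^np^{1/(p-1)}\to0$ in $K\langle x\rangle$. By \eqref{eq:eta}, $\gamma(\eta(\alpha))=\eta(\alpha)\eta(\alpha(\chi(\gamma)-1))=\eta(\alpha)\varphi^n\big(\eta(\alpha x)\eta(\alpha s_n(x))\big)$. So $\gamma\circ\iota_{n,\alpha}=\iota_{n,\alpha}\circ B_{n,\alpha}(x)$, where for large $n$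
\[
B_{n,\alpha}(x)=\eta(\alpha x,Z)\cdot\exp\big(\alpha s_n(x)\Omega\,\ell(Z)\big)\cdot\theta_n(x).
\]
Let $A=\mathcal{O}(|Z|\le t_1)$, which maps to $E=\mathcal{L}(M_I)$ by a norm-nonincreasing homomorphism. Choose $h$ with $\|\pi^h\Omega\ell\|_{t_1}<p^{-1/(p-1)}$; it does not depend on $n$ or $\alpha$. On $x_0+\pi^ho_L$,
\[
\eta(\alpha x,Z)=\eta(\alpha x_0,Z)\sum_k\Big(\frac{x-x_0}{\pi^h}\Big)^k\frac{(\pi^h\alpha\Omega\,\ell(Z))^k}{k!},
\]
and $\eta(\alpha x_0,Z)\in o_K[[Z]]$, so $x\mapsto\eta(\alpha x,Z)$ lies in $C^h(o_L,A)$ with norm $\le1$. The second factor tends to $1$ in $A\langle x\rangle$ uniformly in $\alpha$, because $\|\alpha s_n\Omega\ell\|\to0$, and $\theta_n\to1$ in $E\langle x\rangle$ by Proposition~\ref{prop:analytic}. Hence $B_{n,\alpha}-\eta(\alpha\,\cdot,Z)\to0$ in $C^h(o_L,E)$ uniformly in $\alpha$, and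
\[
\epsilon_{n,\alpha}=\int\big(B_{n,\alpha}(x)-\eta(\alpha x,Z)\big)\,d\mu(x)
\]
satisfies $\sup_\alpha\|\epsilon_{n,\alpha}\|\to0$. Integration commutes with $\iota_{n,\alpha}$, so $z_n\circ\iota_{n,\alpha}=\iota_{n,\alpha}\circ\int B_{n,\alpha}\,d\mu$. It also commutes with taking the coefficient of $Z^k$ on $A$, so $\int\eta(\alpha x,Z)\,d\mu(x)=F_\mu([\alpha](Z))=[\alpha](Z)$ by \eqref{eq:push}.
\end{proof}

\begin{proposition}\label{prop:inv}
For every $\rho$ there is $a_\rho\ge1$ such that $Y-z$ is bijective on $X^0_{[a,b]}=D_\rho\widehat\otimes M_{[a,b]}^{\Psi=0}$ for all $b\ge a\ge a_\rho$.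
\end{proposition}

\begin{proof}
Since $\|[\pi^j](Y)\|_\rho\to0$, there is $a_\rho\ge m$ such that for $n\ge a_\rho$ we have $\|[\pi^{n-m}](Y)\|_\rho<t_0$ and $\|\epsilon_{n,\alpha}\|<t_0$ for all $\alpha$ and both $I$. Fix such $n$ and $I$. By Proposition~\ref{prop:dec}, $X^0_{I+n}\cong\bigoplus_{\alpha\in\Sigma_n^\times}X_I$, and by Lemma~\ref{lem:approx} the operator $[\pi^{n-m}](Y)-z_n$ acts on the summand $\alpha$ as
\[
-[\alpha](Z)\Big(1-[\alpha](Z)^{-1}\big([\pi^{n-m}](Y)-\epsilon_{n,\alpha}\big)\Big).
\]
As $[\alpha](Z)$ is $Z$ times a unit of $o_L[[Z]]$, multiplication by its inverse has norm $t_0^{-1}$ on $M_I$. So the second factor is $1$ minus an operator of norm $<1$, and is invertible by the geometric series. The summands need not be stable under $z$, but their sum is, and by \eqref{eq:zn} and \eqref{eq:divide} with $F=[\pi^{n-m}]$, $Y-z$ is bijective on $X^0_{[n,n]}$ and $X^0_{[n,n+1]}$ for all $n\ge a_\rho$. For $a\ge a_\rho$ we induct on $b$, starting from $[a,a]$: in the exact sequence $0\to X^0_{[a,b+1]}\to X^0_{[a,b]}\oplus X^0_{[b,b+1]}\to X^0_{[b,b]}\to0$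 of Lemma~\ref{lem:MV}, $Y-z$ is bijective on the last two terms, hence on the first.
\end{proof}

\begin{corollary}\label{cor:torsionfree}
Let $Q\in K[Y]$ be nonzero with all roots in the open unit disc, $a\ge1$, and $w\in M_{[a,\infty)}$ with $\Psi w=0$ and $Q(z)w=0$. Then $w=0$.
\end{corollary}

\begin{proof}
Choose $\rho$ with all roots of $Q$ in $|Y|\le\rho$ and $n\ge\max(a,a_\rho)$. Let $V=M_{[n,n]}^{\Psi=0}$ and $V_0=\ker(Q(z)|V)$, which contains $w$. The bijection $Y-z$ of $D_\rho\widehat\otimes V$ and its inverse commute with $Q(z)$, so they preserve its kernel $D_\rho\widehat\otimes V_0$. On $V_0$, $z^k$ acts as $r_k(z)$, where $r_k$ is the remainder of $Y^k$ modulo $Q$; continuity of the remainder map gives $\|z^k|_{V_0}\|\le C'\rho^k$. So $\mathrm{ev}:\sum Y^kv_k\mapsto\sum z^kv_k$ is defined on $D_\rho\widehat\otimes V_0$, and it kills the image of $Y-z$, which is everything. Thus $w=\mathrm{ev}(w)=0$.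
\end{proof}

Without $\Psi w=0$ this fails: in $\mathcal{R}_K$ the element $1$ is fixed by $\Gamma$, so $z\cdot1=F_\mu(0)=0$.

\section{Finiteness over a closed disc}\label{sec:closed}

\subsection{The complexes $T_\rho^{a,b}$}

We want a Banach model of the family of fibers from \S\ref{ss:why}. The operator $\Psi-1$ is not an endomorphism of $M_{[a,b]}$, since $\Psi$ lowers the outer radius. For $b\ge a+1$ it is defined as a map $M_{[a,b]}\to M_{[a,b-1]}$, where $1$ is restriction and $\Psi$ is restriction to $[a+1,b]$ followed by $\Psi:M_{[a+1,b]}\to M_{[a,b-1]}$. Let $T_\rho^{a,b}$ be the total complex of the commutative square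
\[
\begin{array}{ccc}
X_{[a,b]}&\xrightarrow{\ \Psi-1\ }&X_{[a,b-1]}\\
{\scriptstyle Y-z}\big\downarrow&&\big\downarrow{\scriptstyle Y-z}\\
X_{[a,b]}&\xrightarrow{\ \Psi-1\ }&X_{[a,b-1]},
\end{array}
\]
that is, $X_{[a,b]}\to X_{[a,b]}\oplus X_{[a,b-1]}\to X_{[a,b-1]}$ in degrees $0,1,2$, with differentials $u\mapsto((Y-z)u,(\Psi-1)u)$ and $(u,v)\mapsto(\Psi-1)u-(Y-z)v$. It is a complex of Banach $D_\rho$-modules, and restriction gives injective morphisms between these complexes.

We shall use three facts about the total complex of such a square. It is acyclic if both horizontal maps, or both vertical maps, are bijective, being the cone of an isomorphism of two-term complexes. If the rows are surjective with kernel $S$, the inclusion of the complex $S\to S$ in degrees $0,1$ is a quasi-isomorphism, since the quotient has bijective rows. If the columns are injective, the projection onto the complex of their cokernels in degrees $1,2$ is a quasi-isomorphism, since the kernel has bijective columns.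

Raising the inner radius costs nothing, because $\Psi$ improves inner convergence. Lowering the outer radius leaves the kernel of $\Psi$ behind, and this is where Proposition~\ref{prop:inv} is needed.

\begin{lemma}\label{lem:inner}
If $b\ge a+2$, then $T_\rho^{a,b}\to T_\rho^{a+1,b}$ is a quasi-isomorphism.
\end{lemma}

\begin{proof}
The quotient is the total complex of the square with rows $\Psi-1:Q_1\to Q_2$, where $Q_1=X_{[a+1,b]}/X_{[a,b]}$ and $Q_2=X_{[a+1,b-1]}/X_{[a,b-1]}$. The map $\Psi:Q_1\to Q_2$ is zero, because $\Psi(X_{[a+1,b]})\subset X_{[a,b-1]}$. The map $1:Q_1\to Q_2$ is the second bijection of \eqref{eq:quot} with $a'=a+1\le b'=b-1$. So the rows are bijective.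
\end{proof}

\begin{lemma}\label{lem:outer}
If $b\ge a+2$ and $a+1\ge a_\rho$, then $T_\rho^{a,b}\to T_\rho^{a,b-1}$ is a quasi-isomorphism.
\end{lemma}

\begin{proof}
Now $Q_1=X_{[a,b-1]}/X_{[a,b]}$ and $Q_2=X_{[a,b-2]}/X_{[a,b-1]}$. The map $1:Q_1\to Q_2$ is zero, so the rows are $\Psi$. By the first bijection of \eqref{eq:quot}, $Q_1\cong X_{[a+1,b-1]}/X_{[a+1,b]}$. Applying \eqref{eq:split} to numerator and denominator, this is $\varphi(Q_2)\oplus S$ with $S=X^0_{[a+1,b-1]}/X^0_{[a+1,b]}$, and $\Psi$ is surjective onto $Q_2$ with kernel $S$. So the quotient complex is quasi-isomorphic to $S\xrightarrow{Y-z}S$. By Proposition~\ref{prop:inv}, $Y-z$ is bijective on numerator and denominator of $S$, hence on $S$.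
\end{proof}

\subsection{Compact quasi-isomorphisms}

Combining the two lemmas, we obtain a quasi-isomorphism whose components are limits of maps of finite rank. Over a field, a Banach space on which the identity is such a limit is finite dimensional. The next lemma is the version for complexes over a Banach algebra.

Let $A$ be a commutative $K$-Banach algebra. For a countable set $S$ let $c_0(S,A)=A\widehat\otimes_Kc_0(S)$ be the module of null families in $A$. Let $\mathcal{P}$ be the category of Banach $A$-modules that are topological direct summands of some $c_0(S,A)$, with continuous $A$-linear maps; it is closed under finite sums and direct summands. A morphism is \emph{completely continuous} if it is a norm limit of morphisms factoring through some $A^k$. Such morphisms are closed under sums and under composition with arbitrary morphisms on either side. Call a complex in $\mathcal{P}$ \emph{finite} if it is bounded and its terms are direct summands of modules $A^k$.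

\begin{lemma}\label{lem:cc}
\begin{enumerate}
\item[(a)] A quasi-isomorphism of bounded complexes in $\mathcal{P}$ is a homotopy equivalence in $\mathcal{P}$.
\item[(b)] If $f:C\to C'$ is a quasi-isomorphism of bounded complexes in $\mathcal{P}$ with all $f^i$ completely continuous, then $C'$ is homotopy equivalent in $\mathcal{P}$ to a finite complex.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A surjection $N'\to N$ in $\mathcal{P}$ has a continuous section. Indeed, let $N$ be a summand of $c_0(S,A)$. The projections to $N$ of the standard basis vectors form a bounded family, which by the open mapping theorem lifts to a bounded family $(n'_s)$ in $N'$; restrict $(a_s)\mapsto\sum a_sn'_s$ to $N$. Now the cone of a quasi-isomorphism is a bounded acyclic complex in $\mathcal{P}$. Its last differential is surjective, hence split, with kernel in $\mathcal{P}$; repeating this, the cone is a finite sum of complexes $N\xrightarrow{1}N$, hence contractible, and a map with contractible cone is a homotopy equivalence.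

(b) We write $\partial$ for differentials. Call a bounded complex $C$ \emph{negligible} if there is $h$ of degree $-1$ with $1-\partial h-h\partial$ completely continuous in every degree. This property is homotopy invariant: if $f:C\to C'$ and $g:C'\to C$ are chain maps with $fg=1+\partial k+k\partial$, and $e=1-\partial h-h\partial$ on $C$, then $h'=fhg-k$ satisfies $1-\partial h'-h'\partial=fg-f(\partial h+h\partial)g=feg$. With $f$ as in (b), part (a) gives $g$ and $k$ with $1-\partial k-k\partial=fg$, which is completely continuous; so $C'$ is negligible.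

It remains to show that a negligible complex $C$ in degrees $[s,n]$ is homotopy equivalent to a finite one. We induct on $n-s$; the idea is to add a finite free module so that the last differential becomes surjective, and then to remove the last term. On $C^n$ we have $1-\partial h=e$ completely continuous, with $\partial h=0$ if $s=n$. Choose $\alpha:C^n\to F=A^k$ and $\beta:F\to C^n$ with $\|e-\beta\alpha\|<1$. Then $u=1-(e-\beta\alpha)=\partial h+\beta\alpha$ is invertible. If $s=n$, then $\beta\alpha u^{-1}=1$ and $C^n$ is a summand of $A^k$.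

Let $s<n$. Let $\widetilde C$ be the cone of $\beta:F[-n]\to C$: it agrees with $C$ except that $\widetilde C^{n-1}=C^{n-1}\oplus F$, with last differential $(\partial,\beta)$. Extend $h$ by zero on and into $F$. The components of $1-\partial h-h\partial$ between terms of $C$ are unchanged, and those from or to $F$ factor through $A^k$; so $\widetilde C$ is negligible. The map $(\partial,\beta)$ has the section $(h,\alpha)u^{-1}$, so $\widetilde C$ is the direct sum of the contractible complex $C^n\xrightarrow{1}C^n$ and a complex $C_1$ in degrees $[s,n-1]$ with $C_1^{n-1}=\ker(\partial,\beta)\in\mathcal{P}$. By homotopy invariance $C_1$ is negligible, so by induction $\widetilde C\simeq C_1\simeq G$ with $G$ finite. The triangle $\widetilde C[-1]\to F[-n]\to C\to\widetilde C$ in the homotopy category of $\mathcal{P}$ shows that $C$ is homotopy equivalent to the cone of a map $G[-1]\to F[-n]$, which is finite.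
\end{proof}

\begin{proposition}\label{prop:finite}
Let $b>a_\rho$. Then:
\begin{enumerate}
\item[(i)] $T_\rho^{0,b}$ is homotopy equivalent in $\mathcal{P}$, for $A=D_\rho$, to a finite complex;
\item[(ii)] $T_\rho^{0,b+1}\to T_\rho^{0,b}$ is a quasi-isomorphism;
\item[(iii)] for $\rho'<\rho$ the natural map $D_{\rho'}\otimes_{D_\rho}H^i(T_\rho^{0,b})\to H^i(T_{\rho'}^{0,b})$ is bijective.
\end{enumerate}
\end{proposition}

\begin{proof}
The terms lie in $\mathcal{P}$ because $M_{[a,b]}\cong c_0$. Put $a=a_\rho\ge1$, so $b\ge a+1$. The maps $T_\rho^{a-1,b+1}\to T_\rho^{a,b+1}\to T_\rho^{a,b}$ are quasi-isomorphisms by Lemmas~\ref{lem:inner} and~\ref{lem:outer}. The composite is built from the restrictions $[a-1,b+1]\to[a,b]$ and $[a-1,b]\to[a,b-1]$, which shrink the annulus at both ends. By Lemma~\ref{lem:compact} they are limits of maps factoring through finite dimensional spaces, so after $D_\rho\widehat\otimes$ they are completely continuous. By Lemma~\ref{lem:cc}(b), $T_\rho^{a,b}$ is homotopy equivalent to a finite complex. Applying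 Lemma~\ref{lem:inner} $a$ times, $T_\rho^{0,b}\to T_\rho^{a,b}$ is a quasi-isomorphism, hence a homotopy equivalence by Lemma~\ref{lem:cc}(a). This is (i). In the same way $T_\rho^{0,b+1}\to T_\rho^{a,b+1}$ is a quasi-isomorphism, so (ii) follows from the quasi-isomorphism $T_\rho^{a,b+1}\to T_\rho^{a,b}$. For (iii), the additive functor $D_{\rho'}\widehat\otimes_{D_\rho}$ carries $T_\rho^{0,b}$ to $T_{\rho'}^{0,b}$, preserves homotopy equivalences, and equals $D_{\rho'}\otimes_{D_\rho}$ on summands of $D_\rho^k$. If $T_\rho^{0,b}\simeq G$ with $G$ finite, then $H^i(T_{\rho'}^{0,b})=H^i(D_{\rho'}\otimes G)=D_{\rho'}\otimes H^i(G)$ by flatness.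
\end{proof}

\section{Passage to the open disc}\label{sec:open}

\subsection{Coherent sheaves on $\mathbf{B}$}\label{ss:coh}

Fix $\rho_1<\rho_2<\cdots\to1$ in $p^{\mathbb{Q}}$ and write $D_j=D_{\rho_j}$. A coherent sheaf $\mathcal{F}$ on $\mathbf{B}=\bigcup_j\mathrm{Sp}\,D_j$ is a sequence of finitely generated $D_j$-modules $\mathcal{F}_j$ with isomorphisms $D_j\otimes_{D_{j+1}}\mathcal{F}_{j+1}\cong\mathcal{F}_j$, and $\Gamma(\mathcal{F})=\varprojlim_j\mathcal{F}_j$ is a module over $D=\mathcal{O}(\mathbf{B})$. By flatness, kernels, cokernels and $\mathcal{H}om$ are formed term by term. So are torsion subsheaves, since base change preserves the decomposition of $\mathcal{F}_{j+1}$ into a free and a torsion module; the rank of the free part does not depend on $j$. We call $\mathcal{F}$ locally free if all $\mathcal{F}_j$ are free. Closed points $\xi$ of $\mathbf{B}$ correspond to monic irreducible $P_\xi\in K[Y]$ with roots in the open disc; the fiber $\mathcal{F}(\xi)=\mathcal{F}_j/P_\xi\mathcal{F}_j$ ($j$ large) is a vector space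 over $k(\xi)=K[Y]/P_\xi$. We use three facts.
\begin{itemize}
\item[(T)] (Kiehl \cite{Ki}.) As $\mathbf{B}$ is quasi-Stein, $H^1(\mathbf{B},\mathcal{F})=0$ and $\varprojlim^1_j\mathcal{F}_j=0$. Hence $\Gamma$ is exact on coherent sheaves.
\item[(S1)] If $0\ne Q\in K[Y]$ has all roots in $|Y|\le\rho_j$, then $\Gamma(\mathcal{F})/Q\Gamma(\mathcal{F})=\mathcal{F}_j/Q\mathcal{F}_j$, and this is finite dimensional. Indeed the left side is $\Gamma(\mathcal{F}/Q\mathcal{F})$ by (T), and $D_i/Q=K[Y]/Q$ for all $i\ge j$, so the modules $\mathcal{F}_i/Q\mathcal{F}_i$ are all the same.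
\item[(S2)] If all $\mathcal{F}_j$ are torsion, then $\mathcal{F}_j=\bigoplus_{\xi\in\mathrm{Sp}\,D_j}\mathcal{F}_\xi$ (finite sum) and $\Gamma(\mathcal{F})=\prod_\xi\mathcal{F}_\xi$, with $\mathcal{F}_\xi$ finite dimensional and killed by a power of $P_\xi$. Indeed $D_j\otimes D_{j+1}/P_\xi^e$ is $K[Y]/P_\xi^e$ if $\xi\in\mathrm{Sp}\,D_j$ and $0$ otherwise, so $\mathcal{F}_{j+1}\to\mathcal{F}_j$ is a projection onto primary components.
\end{itemize}

\subsection{The sheaves $\mathcal{H}^i$}

Choose $b_1<b_2<\cdots$ with $b_j>a_{\rho_j}$, and put $T_j=T_{\rho_j}^{0,b_j}$, $\mathcal{H}^i_j=H^i(T_j)$. By Proposition~\ref{prop:finite}, $\mathcal{H}^i_j$ is finitely generated over the noetherian ring $D_j$, and $D_j\otimes\mathcal{H}^i_{j+1}\cong H^i(T_{\rho_j}^{0,b_{j+1}})\cong\mathcal{H}^i_j$. So we have coherent sheaves $\mathcal{H}^i$. Let $T=\varprojlim_jT_j$.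

\begin{lemma}\label{lem:milnor}
$H^i(T)=\Gamma(\mathcal{H}^i)$.
\end{lemma}

\begin{proof}
In each degree the terms form a system of Banach spaces $V_j$ with norm-nonincreasing transition maps $f$ of dense image. We show that $\Delta:(u_j)\mapsto(u_j-f(u_{j+1}))$ is surjective on $\prod V_j$. Given $(v_j)$, put $w_1=0$ and choose recursively $w_{j+1}$ such that $v'_j=v_j-w_j+f(w_{j+1})$ has norm $\le2^{-j}$. Then $u_j=w_j+\sum_{i\ge0}f^i(v'_{j+i})$ converges and $u_j-f(u_{j+1})=w_j-f(w_{j+1})+v'_j=v_j$. So $0\to T\to\prod T_j\xrightarrow{\Delta}\prod T_j\to0$ is exact. In its long exact sequence $\Delta$ is surjective on $\prod_j\mathcal{H}_j^{i-1}$ by (T), and its kernel on $\prod_j\mathcal{H}^i_j$ is $\Gamma(\mathcal{H}^i)$.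
\end{proof}

In the limit the two spaces of the square become equal: $T$ is the total complex of $\Psi-1$ and $Y-z$ acting on
\[
\mathcal{X}=\Big\{\sum_{k\ge0}Y^kv_k:\ v_k\in M_{[0,\infty)},\ \rho^k|v_k|_{[0,b]}\to0\text{ for all }\rho<1\text{ and all }b\Big\}.
\]
Over the whole open disc the variable $Y$ can be eliminated, because for each $b$ the radius $\sigma$ of \eqref{eq:sigma} is among the radii allowed.

\begin{lemma}\label{lem:ev}
The sequence $0\to\mathcal{X}\xrightarrow{Y-z}\mathcal{X}\xrightarrow{\mathrm{ev}}M_{[0,\infty)}\to0$ with $\mathrm{ev}(\sum Y^kv_k)=\sum z^kv_k$ is exact, and $\mathrm{ev}(F(Y)u)=F(z)\,\mathrm{ev}(u)$ for $F\in D$.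
\end{lemma}

\begin{proof}
Fix $b$, write $|\cdot|=|\cdot|_{[0,b]}$ and let $C,\sigma$ be as in \eqref{eq:sigma}. The series $\mathrm{ev}$ converges since $|z^kv_k|\le C\sigma^k|v_k|$, and $\mathrm{ev}(v)=v$ for constants. The last formula holds for $F=Y$, hence for polynomials, hence for all $F$ by continuity; for $F=Y$ it says $\mathrm{ev}\circ(Y-z)=0$. The coefficients of $(Y-z)\sum Y^kw_k$ are $-zw_0$ and $w_{k-1}-zw_k$ for $k\ge1$. If they vanish, $|w_j|=|z^kw_{j+k}|\le C\sigma^{-j}\sigma^{j+k}|w_{j+k}|\to0$ as $k\to\infty$, so $w_j=0$. If $\sum z^kv_k=0$, put $w_k=\sum_{j\ge0}z^jv_{k+1+j}$. Then $w_{k-1}-zw_k=v_k$ for $k\ge1$ and $-zw_0=v_0$. For $\sigma\le\rho<1$ we have $\rho^k|w_k|\le C\rho^{-1}\sup_j\rho^{k+1+j}|v_{k+1+j}|\to0$, so $\sum Y^kw_k\in\mathcal{X}$.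
\end{proof}

\begin{proposition}\label{prop:global}
As $D$-modules, $M^{\Psi=1}=\Gamma(\mathcal{H}^1)$ and $M/(\Psi-1)M=\Gamma(\mathcal{H}^2)$. For all $a\ge0$ we have $M^{\Psi=1}\subset M_{[a,\infty)}$ and $M_{[a,\infty)}/(\Psi-1)M_{[a,\infty)}=M/(\Psi-1)M$.
\end{proposition}

\begin{proof}
We have $\Psi M_{[a'+1,\infty)}\subset M_{[a',\infty)}$ for $a'\ge0$. So $\Psi$ preserves $M_{[a,\infty)}\subset M_{[a+1,\infty)}$, and every element of $M/M_{[a,\infty)}$ is killed by a power of $\Psi$. Hence $\Psi-1$ is bijective on this quotient, with inverse $-\sum_k\Psi^k$, and the inclusion of $M_{[a,\infty)}\xrightarrow{\Psi-1}M_{[a,\infty)}$ into $C_\Psi(M)$ is a quasi-isomorphism. This is the second assertion. Since $\mathrm{ev}$ commutes with $\Psi-1$, Lemma~\ref{lem:ev} gives a $D$-linear quasi-isomorphism from $T$ to this complex for $a=0$, in degrees $1,2$. Now apply Lemma~\ref{lem:milnor}.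
\end{proof}

\section{The cokernel and the torsion are finite dimensional}\label{sec:fin}

Coherence is not enough. If $\xi_1,\xi_2,\dots$ are distinct points tending to the boundary, the sheaf with $\mathcal{F}_{\xi_n}=k(\xi_n)^n$ is coherent, but $\Gamma(\mathcal{F})$ surjects onto $k(\xi_n)^n$ for all $n$ and is not finitely generated. We must bound the torsion of $\mathcal{H}^1$ and $\mathcal{H}^2$ uniformly on $\mathbf{B}$. As Section~\ref{sec:trivial} suggests, the bound comes from eigenspaces of $\varphi$.

\begin{lemma}\label{lem:eigen}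
Let $M'$ be a finite free $\mathcal{R}_K$-module with a $\varphi_L$-semilinear map $\varphi'$ whose linearization is bijective, and let $\kappa\in K^\times$. Then $\mathcal{E}=M'^{\varphi'=\kappa}$ is finite dimensional over $K$.
\end{lemma}

\begin{proof}
Choose a basis and $t_0$ for $M'$ as in \S\ref{ss:annuli}, whose results apply without $\Gamma$. For $v\in\mathcal{E}$ we have $v=\kappa\Psi v$, so $v\in M'_{[a+1,\infty)}$ implies $v\in M'_{[a,\infty)}$; thus $\mathcal{E}\subset M'_{[0,\infty)}$. The map $\varphi':M'_{[a,a]}\to M'_{[a+1,a+1]}$ is continuous with continuous left inverse $\Psi$, so $|v|_{[a,a]}$ and $|\varphi'v|_{[a+1,a+1]}=|\kappa||v|_{[a+1,a+1]}$ are equivalent norms on $\mathcal{E}$. As $|\cdot|_{[0,2]}=\max(|\cdot|_{[0,0]},|\cdot|_{[2,2]})$, there is $\varepsilon>0$ with $|v|_{[1,1]}\ge\varepsilon|v|_{[0,2]}$ on $\mathcal{E}$. By Lemma~\ref{lem:compact}, the restriction $M'_{[0,2]}\to M'_{[1,1]}$ differs from a map $\tau$ of finite rank by an operator of norm $<\varepsilon$. If $0\ne v\in\mathcal{E}$ and $\tau(v)=0$,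 then $|v|_{[1,1]}<\varepsilon|v|_{[0,2]}$, which is impossible. So $\tau$ is injective on $\mathcal{E}$.
\end{proof}

Let $\check M=\mathrm{Hom}_{\mathcal{R}_K}(M,\mathcal{R}_K)$. For $g\in\check M$ define $\varphi g$ by $(\varphi g)(\sum f_i\varphi(v_i))=\sum f_i\varphi(g(v_i))$; this is well defined because the linearization of $\varphi_M$ is bijective. If $P$ is the matrix of $\varphi_M$ and $P'$ that of $\varphi$ in the dual basis $e_i^*$, then $(\varphi e_i^*)(\varphi e_j)=\delta_{ij}$ says ${}^tP'P=1$. So Lemma~\ref{lem:eigen} applies to $\check M$.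

\begin{lemma}\label{lem:dual}
Let $\beta:M\to K$ be $K$-linear, continuous on every $M_{[a,\infty)}$, with $\beta\circ\Psi=\beta$. Then $\beta(v)=\mathrm{Res}(g(v)\omega)$ for a unique $g\in\check M$, and $\varphi g=\frac q\pi g$.
\end{lemma}

\begin{proof}
Put $\beta_{i,n}=\beta(Z^ne_i)$. Continuity on $M_{[a,\infty)}$ gives $C$ and $b\ge a$, depending on $a$, with $|\beta_{i,n}|\le C\max(t_a^n,t_b^n)$. In $g_i=\sum_n\beta_{i,n}Z^{-n-1}$ the part $n<0$ converges for $|Z|<t_a$, for every $a$, hence on $\mathbf{B}$; the part $n\ge0$ converges for $|Z|>t_b$. So $g_i\in\mathcal{R}_K$. On $M_{[a,\infty)}$ the forms $\beta$ and $\sum f_ie_i\mapsto\sum\mathrm{Res}(f_ig_i\,dZ)$ are continuous and agree on the $Z^ne_i$, so they agree. Put $g(e_i)=g_i/\ell'$. Since $\mathrm{Res}(g(Z^ne_i)\omega)$ is the coefficient of $Z^{-n-1}$ in $g(e_i)\ell'$, the element $g$ is unique. For $v=f\varphi(v')$, \eqref{eq:res} gives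
\[
\beta(v)=\beta(\Psi(f)v')=\mathrm{Res}\big(\Psi(f)g(v')\omega\big)=\tfrac\pi q\mathrm{Res}\big(f\varphi(g(v'))\omega\big)=\mathrm{Res}\big(\tfrac\pi q(\varphi g)(v)\,\omega\big).
\]
Such $v$ span $M$, so $g=\frac\pi q\varphi g$ by uniqueness.
\end{proof}

To apply this to linear forms on the cokernel we need their continuity, although we do not yet know that $(\Psi-1)M_{[a,\infty)}$ is closed. The way around is to pass to the quotients modulo a polynomial $Q$, which are finite dimensional by coherence, so that continuity is automatic, and to observe that the resulting bound does not depend on $Q$.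

\begin{proposition}\label{prop:fd}
\begin{enumerate}
\item[(i)] All $\mathcal{H}^2_j$ are torsion, and $M/(\Psi-1)M$ is finite dimensional.
\item[(ii)] Let $\mathcal{T}\subset\mathcal{H}^1$ be the torsion subsheaf. Then $\Gamma(\mathcal{T})=M^{\varphi=1}$, and this space is finite dimensional.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $0\ne Q\in K[Y]$ have all roots in the open disc and put $H_Q=\Gamma(\mathcal{H}^2)/Q\Gamma(\mathcal{H}^2)$, which is finite dimensional by (S1). Let $\beta:M\to H_Q\to K$ be induced by a linear form $\beta_0$ on $H_Q$; then $\beta\circ\Psi=\beta$. Fix $a$ and $V=M_{[a,\infty)}$. By Proposition~\ref{prop:global}, $H_Q=V/((\Psi-1)V+Q(z)V)$; let $F\subset V$ be a finite dimensional complement of the denominator. The continuous map $s:V\oplus V\oplus F\to V$, $(u,v,f)\mapsto(\Psi-1)u+Q(z)v+f$, is a surjection of Fr\'echet spaces, hence open. The form $\beta\circ s:(u,v,f)\mapsto\beta(f)$ is continuous, so $\beta|_V$ is continuous. By Lemma~\ref{lem:dual}, $\beta_0\mapsto g$ is an injective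 linear map from the dual of $H_Q$ to $\check M^{\varphi=q/\pi}$. Hence $\dim_KH_Q\le\nu:=\dim_K\check M^{\varphi=q/\pi}$, which is finite by Lemma~\ref{lem:eigen} and independent of $Q$.

If $\mathcal{H}^2_j$ had the summand $D_j$, then (S1) with $Q=Y^{\nu+1}$ would give $\dim H_Q>\nu$. So $\mathcal{H}^2_j$ is torsion, and it is killed by some $Q_j$ with roots in $|Y|\le\rho_j$. By (S1), $\mathcal{H}_j^2=H_{Q_j}$ has dimension $\le\nu$ for all $j$, and by (S2) $\dim\Gamma(\mathcal{H}^2)\le\nu$.

(ii) By (S2), $\mathcal{T}_j=\bigoplus_{\xi\in\mathrm{Sp}\,D_j}\mathcal{T}_\xi$ is a submodule of $\Gamma(\mathcal{T})\subset M^{\Psi=1}$ killed by $Q(z)$ for some $Q\ne0$ with roots in the open disc. Let $v$ be in this submodule. Then $v\in M_{[0,\infty)}$, so $w=\varphi(v)-v\in M_{[1,\infty)}$; moreover $\Psi w=v-\Psi v=0$ and $Q(z)w=0$, since $z$ commutes with $\varphi$. By Corollary~\ref{cor:torsionfree}, $w=0$. So $\mathcal{T}_j\subset M^{\varphi=1}$ for all $j$, and this space is finite dimensional by Lemma~\ref{lem:eigen}. Hence only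 finitely many $\mathcal{T}_\xi$ are nonzero, and $\Gamma(\mathcal{T})=\mathcal{T}_j\subset M^{\varphi=1}$ for large $j$. Conversely $M^{\varphi=1}\subset M^{\Psi=1}$ because $\Psi\varphi=1$, and it is finite dimensional and stable under $z$. So each of its elements is killed by a nonzero polynomial in $z$, its image in each $\mathcal{H}^1_j$ is torsion, and it lies in $\Gamma(\mathcal{T})$.
\end{proof}

\section{Resolutions and the proof of Theorem~\ref{thm:main}}\label{sec:end}

\begin{lemma}\label{lem:resol}
Let $\mathcal{F}$ be coherent on $\mathbf{B}$ with $\dim_{k(\xi)}\mathcal{F}(\xi)\le N$ for all $\xi$. Then there is an exact sequence $0\to P_1\to D^{2N}\to\Gamma(\mathcal{F})\to0$ with $P_1$ finitely generated projective over $D$. If $\mathcal{F}$ is locally free, $\Gamma(\mathcal{F})$ is finitely generated projective.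
\end{lemma}

\begin{proof}
Let $S$ be a set of closed points that is finite in each $\mathrm{Sp}\,D_j$. The modules $\bigoplus_{\xi\in S\cap\mathrm{Sp}\,D_j}\mathcal{F}(\xi)$ form a coherent sheaf, onto which $\mathcal{F}$ surjects by the Chinese remainder theorem. By (T) and (S2), $\Gamma(\mathcal{F})\to\prod_{\xi\in S}\mathcal{F}(\xi)$ is surjective. Taking $S=\{0\}$, choose $N$ sections spanning $\mathcal{F}(0)$ and let $\mathcal{G}$ be the quotient of $\mathcal{F}$ by them. As $\mathcal{G}_j/Y\mathcal{G}_j=0$, each $\mathcal{G}_j$ is torsion, so the set $S'$ of points with $\mathcal{G}(\xi)\ne0$ is finite in each $\mathrm{Sp}\,D_j$. For $\xi\in S'$ choose $N$ vectors spanning $\mathcal{F}(\xi)$, and lift them simultaneously to $N$ further sections. The $2N$ sections span every fiber, so by Nakayama's lemma they generate every $\mathcal{F}_j$. We obtain $0\to\mathcal{K}\to\mathcal{O}^{2N}\to\mathcal{F}\to0$, exact on global sections by (T), where $\mathcal{K}_j\subset D_j^{2N}$ is free of rank $\le2N$.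

If $\mathcal{F}$ is locally free, $\mathcal{H}om(\mathcal{F},\mathcal{O}^{2N})\to\mathcal{H}om(\mathcal{F},\mathcal{F})$ is a surjection of coherent sheaves. By (T) the identity of $\mathcal{F}$ lifts to a global section, so the sequence splits and $\Gamma(\mathcal{F})$ is a direct summand of $D^{2N}$. Applying this to $\mathcal{K}$ shows that $P_1=\Gamma(\mathcal{K})$ is finitely generated projective.
\end{proof}

The passage from $U$ to $\Gamma$ is an averaging argument, possible because $K$ has characteristic $0$.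

\begin{lemma}\label{lem:average}
A $D(\Gamma,K)$-module $H'$ that is finitely generated projective over $D=D(U,K)$ is finitely generated projective over $D(\Gamma,K)$.
\end{lemma}

\begin{proof}
Take a $D(\Gamma,K)$-linear surjection $\mathrm{pr}:D(\Gamma,K)^l\to H'$ and a $D$-linear section $s$. Since $\Gamma$ is commutative and $s$ commutes with $\delta_u$ for $u\in U$, the map $\delta_gs\delta_g^{-1}$ depends only on $gU$, and it is a $D$-linear section of $\mathrm{pr}$. The average $[\Gamma:U]^{-1}\sum_{g\in\Gamma/U}\delta_gs\delta_g^{-1}$ is a $D$-linear section commuting with all $\delta_g$, hence linear over $D(\Gamma,K)=\bigoplus_g\delta_gD$.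
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have reduced to $c=1$.

(1) By Proposition~\ref{prop:fd} and (S2), the fibers of $\mathcal{H}^2$ and $\mathcal{T}$ have bounded dimension, and $\mathcal{H}^1/\mathcal{T}$ is locally free of a fixed finite rank; so the fibers of $\mathcal{H}^1$ are bounded as well. Let $H$ be $M^{\Psi=1}$ or $M/(\Psi-1)M$. By Proposition~\ref{prop:global} and Lemma~\ref{lem:resol} there is an exact sequence $0\to P_1\to P_0\to H\to0$ with $P_0,P_1$ finitely generated projective over $D$. Choose a $D(\Gamma,K)$-linear surjection $D(\Gamma,K)^k\to H$ with kernel $H'$. As $D(\Gamma,K)$ is finite free over $D$, Schanuel's lemma over $D$ gives $H'\oplus P_0\cong D(\Gamma,K)^k\oplus P_1$. So $H'$ is finitely generated projective over $D$, hence over $D(\Gamma,K)$ by Lemma~\ref{lem:average}, and $H$ is quasi-isomorphic to $H'\to D(\Gamma,K)^k$. Thus both cohomology modules of $C_\Psi(M)$ are perfect. In the derived category of $D(\Gamma,K)$-modules, truncation gives a triangle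
\[
M^{\Psi=1}[-1]\to C_\Psi(M)\to\big(M/(\Psi-1)M\big)[-2]\to M^{\Psi=1},
\]
so $C_\Psi(M)$ is, up to shift, a cone of the last arrow. A morphism in the derived category between bounded complexes of projectives is represented by a chain map, whose cone is a bounded complex of finitely generated projectives if source and target are. Hence $C_\Psi(M)$ is perfect. The case $M=K\widehat\otimes_LM_0$, $c=1$ is the conjecture.

(2) Finite dimensionality is Proposition~\ref{prop:fd}. A section of $\mathcal{H}^1$ killed by a nonzero $F\in D$ is torsion in each $\mathcal{H}^1_j$, since $F$ is nonzero in $D_j$, so it lies in $\Gamma(\mathcal{T})=M^{\varphi=1}$; conversely each element of this finite dimensional $D$-module is killed by a nonzero polynomial in $z$. So $M^{\varphi=1}$ is the $D$-torsion submodule of $M^{\Psi=1}$. It is stable under $D(\Gamma,K)$, which commutes with $\varphi$. By (T), $M^{\Psi=1}/M^{\varphi=1}=\Gamma(\mathcal{H}^1/\mathcal{T})$, which is finitely generated projective over $D$ by Lemma~\ref{lem:resol}, hence over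 $D(\Gamma,K)$ by Lemma~\ref{lem:average}. The integer $m\ge n_*$ was arbitrary.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ki} Kiehl, \emph{Theorem A und Theorem B\dots}, Invent. Math. 2 (1967).

\bibitem{ST} Schneider and Teitelbaum, \emph{$p$-adic Fourier theory}, Doc. Math. 6 (2001).

\bibitem{St} Rustam Steingart, \emph{Iwasawa cohomology of analytic $(\varphi_L,\Gamma_L)$-modules}, arXiv:2212.02275 (2022).

\end{thebibliography}
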